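# Odd-periodic billiard trajectories in a strictly convex hypersurface: at least $n+m-2$ of them

Throughout, $m\ge 3$, the integer $n\ge 3$ is odd, and indices of polygon vertices are taken modulo $n$. We write
$$\mu=m-1,\qquad K=\frac{n-1}{2}.$$
The letter $k$ denotes a field when it is a coefficient ring; cohomology is singular.

## 1. Billiard polygons, the cyclic configuration space, and dihedral orbits

**Definition 1.1 (the hypersurface).** $X\subset\mathbf R^{m+1}$ is the $C^\infty$ boundary of a compact convex body with nonempty interior, and for every $x\in X$ the affine tangent hyperplane at $x$ meets $X$ only in $x$.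

We write $T_xX$ also for the corresponding linear subspace and $\nu_x$ for the outward unit normal. We use the strict convexity in this form: if $x\neq y$ are in $X$, then $\langle y-x,\nu_x\rangle<0$, so a nondegenerate chord is not tangent to $X$ at either end.

*Example.* The round sphere $S^m$ qualifies. So does $\{\sum_j x_j^4=1\}$: the function $\sum x_j^4$ is strictly convex and its gradient does not vanish on the level set. At $(1,0,\dots,0)$ this hypersurface is the graph $x_1=1-\frac14\sum_{j\ge2}x_j^4+\cdots$, so its curvature vanishes there. No curvature assumption is made.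

**Definition 1.2 (cyclic configuration space, trajectory).** Put
$$G(X,n)=\{(x_1,\dots,x_n)\in X^n:\ x_i\ne x_{i+1}\text{ for all } i\in\mathbf Z/n\},\qquad l_i=|x_{i+1}-x_i|,\quad e_i=\frac{x_{i+1}-x_i}{l_i},\quad L=\sum_i l_i .$$
An *$n$-periodic billiard trajectory* is a critical point of $L$ on $G=G(X,n)$. We put $f=-L$.

Let $p_i$ be the orthogonal projection onto $T_{x_i}X$, $\nu_i=\nu_{x_i}$, and
$$a_i=p_ie_{i-1},\qquad b_i=p_ie_i,\qquad \nabla_iL=a_i-b_i. \tag{1.1}$$
Thus $x$ is critical if and only if, at each vertex, the incoming direction $e_{i-1}$ and the outgoing direction $e_i$ have the same tangential part. Both are unit vectors, $\langle e_{i-1},\nu_i\rangle>0$ and $\langle e_i,\nu_i\rangle<0$, so this is the reflection law.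

*Example.* In $S^m$, an equilateral triangle inscribed in a great circle is a $3$-periodic trajectory: $e_{i-1}-e_i$ is a multiple of $x_i$.

**Definition 1.3 (orbits).** The dihedral group $D_n$, generated by $(x_1,\dots,x_n)\mapsto(x_2,\dots,x_n,x_1)$ and $(x_1,\dots,x_n)\mapsto(x_n,\dots,x_1)$, acts on $G$ and preserves $L$. $T$ is the number of $D_n$-orbits of critical points of $L$.

*Example.* Multiple trajectories count. A $3$-periodic trajectory $(x_1,x_2,x_3)$ traversed three times is a point of $G(X,9)$. Its vertices are three distinct points, the shift by $3$ fixes it, and its $D_9$-orbit has $18/3=6$ elements: three rotations for each of the two cyclic orders.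

Let $\rho\in D_n$ be the reflection $\rho(x)_i=x_{-i}$. It acts freely on $G$: a fixed point would satisfy $x_{K}=x_{-K}=x_{K+1}$, because $-K\equiv K+1$ modulo $n=2K+1$. Oddness of $n$ matters: for $n=4$ every $(x_0,x_1,x_2,x_1)$ with $x_1\ne x_0,x_2$ would be fixed.

## 2. Local cohomology, degree sets, and critical levels of classes

**Definition 2.1 (admissible pair).** $(Z,f)$ is *admissible* if $Z$ is a compact Riemannian manifold, possibly with boundary, and $f$ is a smooth function on $Z$ with finitely many critical points, all interior, such that $-\nabla f$ points strictly inward along $\partial Z$. Then the flow $\Phi_t$ of $-\nabla f$ is defined on $Z$ for all $t\ge0$. We put $Z^c=\{f\le c\}$ and let $\mathrm{Crit}_c$ be the set of critical points at level $c$.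

*Example.* The closed unit ball in $\mathbf R^\nu$ with $f=|w|^2$: on the boundary, $-\nabla f=-2w$ points inward.

**Definition 2.2 (index, nullity, local cohomology).** The *index* $\iota$ and *nullity* $\nu$ of a critical point $x$ are the number of negative eigenvalues and the dimension of the kernel of the Hessian. If $x$ is isolated and $f(x)=c$, its *local cohomology* is
$$H^*_{loc}(x;k)=H^*(Z^c\cap U,\ Z^c\cap U\setminus x;\ k)$$
for any open neighborhood $U$ of $x$; by excision $U$ does not matter.

*Examples.* A nondegenerate point of index $\iota$ has $H^*_{loc}=k$ in degree $\iota$. For $t^3$ on $\mathbf R$ the pair is $((-\epsilon,0],(-\epsilon,0))$ and $H^*_{loc}=0$.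

Let $g$ be homogeneous on $\mathbf R^\nu$ with $0$ as an isolated critical point, and let $A=\{g\le0\}\cap S^{\nu-1}$ be nonempty. Then $\{g\le0\}$ is a cone over $A$, so $H^d_{loc}(0)\cong\tilde H^{d-1}(A)$. For $g=\mathrm{Re}\,z^3$ on $\mathbf R^2$, $A$ consists of three arcs, so $H^*_{loc}$ has rank $2$, in degree $1$.

Local cohomology can occupy several degrees. Take $g=y^2z-x^3+xz^2$ on $\mathbf R^3$. The equations $-3x^2+z^2=0$, $2yz=0$, $y^2+2xz=0$ have only the zero solution. By Euler's formula $0$ is then a regular value of $g|_{S^2}$. The projective curve $y^2=x^3-x$ has an oval ($-1\le x\le0$) and a one-sided branch. On $S^2$ the oval lifts to two circles and the branch to one circle. That circle cuts $S^2$ into two discs, each containing one lifted oval, so the regions are, in order, disc, annulus, annulus, disc, and the signs of $g$ alternate. Hence $A$ is a disc together with an annulus, and $H^*_{loc}$ has rank $1$ in degree $1$ and rank $1$ in degree $2$. Here $\iota=0$ and $\nu=3$.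

**Definition 2.3 (degree set).** For a critical $D_n$-orbit $O$ of $f=-L$, assumed to consist of isolated critical points, $\mathrm{Deg}(O)$ is the set of $d$ such that $H^d_{loc}(x;k)\neq0$ for some field $k$ and $x\in O$. By symmetry $x\in O$ is arbitrary.

*Example.* If the points of $O$ are nondegenerate of index $\iota$, then $\mathrm{Deg}(O)=\{\iota\}$. Points whose degenerate part is the cubic above would give $\{\iota+1,\iota+2\}$.

**Definition 2.4 (critical level of a class).** For $0\ne\alpha\in H^d(Z;k)$ put $c(\alpha)=\inf\{c:\ \alpha|_{Z^c}\ne0\}$.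

*Example.* On $\mathbf{RP}^m$ let $f=\sum a_jx_j^2$ with $a_0<\dots<a_m$ and $|x|=1$, and let $u\in H^1(\mathbf{RP}^m;\mathbf F_2)$ be the generator. For $a_j\le c<a_{j+1}$, write points as $[x':x'']$ with $x'=(x_0,\dots,x_j)$. On $Z^c$ we have $x'\ne0$. Shrinking $x''$ to $sx''$ and renormalizing lowers $f$, which is a weighted mean of a number $\le a_j$ and a number $\ge a_{j+1}$. So $Z^c$ retracts onto $\mathbf{RP}^j$, hence $u^i|_{Z^c}\ne0$ if and only if $i\le j$, and $c(u^j)=a_j$.

## 3. The conjectured count, and the star polygons of the round sphere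

The problem comes from Michael Farber and Serge Tabachnikov, "Topology of cyclic configuration spaces and periodic trajectories of multi-dimensional billiards", arXiv:math/9911226 (1999). Farber and Tabachnikov prove that for every odd $n\ge3$ the number $T$ is at least $[\log_2(n-1)]+m$. The conjecture is that this can be improved to $n+m-2$: a bound that grows linearly in $n$ instead of logarithmically. For $n=3$ both numbers are $m+1$; for $n=5$ they are $m+2$ and $m+3$. The conjecture is true.

**Theorem A.** For all $m\ge3$, all odd $n\ge3$ and every $X$ as in Definition 1.1, $T\ge n+m-2$.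

**Theorem B.** For odd $n\ge5$ and $m\ge3$,
$$T\ \ge\ \max\Big\{\tfrac{m(n-1)}4+\tfrac{m+1}2,\ \ \tfrac{(2m-1)(n-1)}6+\tfrac53\Big\}.$$

For $m=3$ the two numbers in Theorem B are $\frac{3n+5}4$ and $\frac{5(n+1)}6$, both smaller than $n+1$. So Theorem B does not contain Theorem A, and $m=3$ will need its own argument.

The one table where everything can be computed by hand is the round sphere. There $T=\infty$, but the critical set is explicit, and we shall need it.

**Lemma 3.1.** The critical polygons of $f_0=-L$ on $G(S^m,n)$ are exactly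
$$x_i=\cos(i\psi)\,x+\sin(i\psi)\,w,\qquad \psi=\tfrac{2\pi k}n,\quad 1\le k\le K,\quad x\in S^m,\ w\in T_xS^m,\ |w|=1.$$
For each $k$ they form a copy $C_k$ of the unit tangent bundle $T_1S^m$, on which $f_0=-2n\sin(\pi k/n)$. These values decrease in $k$. On $C_k$, $\rho(x,w)=(x,-w)$.

*Proof.* The normal at $x_i$ is $x_i$, so criticality means $e_{i-1}-e_i=\lambda x_i$. Here $\lambda\neq0$, since $e_{i-1}=e_i$ would put three distinct points of the sphere on a line. From $|e_i|=1$ we get $\lambda=2\langle e_{i-1},x_i\rangle$, so $\langle e_i,x_i\rangle=-\langle e_{i-1},x_i\rangle$. Expanding $|x_i+l_ie_i|^2=1$ and $|x_i-l_{i-1}e_{i-1}|^2=1$ gives $l_i=-2\langle e_i,x_i\rangle$ and $l_{i-1}=2\langle e_{i-1},x_i\rangle$. So all $l_i$ are equal to some $l$, and $x_{i+1}+x_{i-1}=2x_i-l\lambda x_i$ is a multiple of $x_i$. Taking inner products with $x_i$, $x_{i+1}+x_{i-1}=2\cos\psi\,x_i$ with $\cos\psi=\langle x_i,x_{i+1}\rangle=1-l^2/2$, the same for all $i$.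

If $\cos\psi=-1$, then $x_{i+1}=-x_i$ for all $i$ and $x_n=(-1)^nx_0=-x_0$, which is impossible. Also $x_1\ne x_0$. So $\psi\in(0,\pi)$ can be chosen, $x_1=\cos\psi\,x_0+\sin\psi\,w$ with $w\perp x_0=x$ a unit vector, and the recursion gives the stated formula. Periodicity forces $n\psi\in2\pi\mathbf Z$, so $\psi=2\pi k/n$ with $1\le k\le K$. Conversely, such a polygon has all edges of length $2\sin(\psi/2)$ and satisfies $x_{i+1}+x_{i-1}=2\cos\psi\,x_i$, so $e_{i-1}-e_i\parallel x_i$. The remaining statements are read off, using $0<\pi k/n<\pi/2$. $\square$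

For $n=5$: $k=2$ is the pentagram, the longest polygon, and $k=1$ the convex pentagon.

**Lemma 3.2.** At a point of $C_k$ the Hessian of $f_0$ has index $2(K-k)\mu$ and nullity $2m-1=\dim T_1S^m$. So $f_0$ is Morse–Bott.

*Proof.* Let $E$ be the plane spanned by $x,w$. The isometry $\mathrm{id}_E\oplus(-\mathrm{id}_{E^\perp})$ fixes the polygon and preserves $f_0$. So variations inside $E$ and variations in $E^\perp$ are orthogonal for the Hessian.

Inside $E$, with angles $\theta_i$, $f_0=-\sum 2\sin\frac{\theta_{i+1}-\theta_i}2$. Its second derivative in the direction $(s_i)$ is $\frac12\sin\frac\psi2\sum(s_{i+1}-s_i)^2\ge0$, with kernel the constants: index $0$, nullity $1$.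

For $a_i\in E^\perp\cong\mathbf R^{m-1}$ take $x_i(\epsilon)=(x_i+\epsilon a_i)/|x_i+\epsilon a_i|$. Then
$$\langle x_i(\epsilon),x_{i+1}(\epsilon)\rangle=\cos\psi+\epsilon^2\Big(\langle a_i,a_{i+1}\rangle-\tfrac{\cos\psi}2(|a_i|^2+|a_{i+1}|^2)\Big)+O(\epsilon^3).$$
Since $l_i=\sqrt{2-2\langle x_i,x_{i+1}\rangle}$, $f_0$ changes by $\frac{\epsilon^2}l\sum_i\big(\langle a_i,a_{i+1}\rangle-\cos\psi|a_i|^2\big)+O(\epsilon^3)$. Discrete Fourier analysis gives eigenvalues proportional (with a positive factor) to $\cos\frac{2\pi j}n-\cos\frac{2\pi k}n$, $|j|\le K$, each with multiplicity $m-1$. They are negative for $|j|>k$, which are $2(K-k)$ values of $j$, and zero for $j=\pm k$. So the index is $2(K-k)(m-1)$ and the nullity is $1+2(m-1)=2m-1$. $\square$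

If $T=\infty$ there is nothing to prove. **From now on $T<\infty$**, so on the given $X$ the function $L$ has finitely many critical points.

## 4. A compact model on which the length gradient points inward

The space $G$ is not compact. This section replaces it by a compact manifold with boundary to which Definition 2.1 applies. Let $\varphi=\prod_il_i$. In the product metric,
$$\nabla_i\log\varphi=\frac{a_i}{l_{i-1}}-\frac{b_i}{l_i}.$$

**Lemma 4.1.** There is $\varepsilon_0>0$ with $\langle\nabla L,\nabla\log\varphi\rangle>0$ on $\{0<\varphi\le\varepsilon_0\}$.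

*Proof.* **Step 1: a lower bound for each vertex.** The inner product is $\sum_iT_i$ with $T_i=\langle a_i-b_i,\ a_i/l_{i-1}-b_i/l_i\rangle$. With $l=l_{i-1}$, $l'=l_i$, $a=a_i$, $b=b_i$, expanding both sides shows
$$T_i=(|a|-|b|)\Big(\frac{|a|}l-\frac{|b|}{l'}\Big)+\big(|a||b|-\langle a,b\rangle\big)\Big(\frac1l+\frac1{l'}\Big). \tag{4.1}$$
By smoothness and compactness $|\langle y-x,\nu_x\rangle|\le C|y-x|^2$ on $X$. Hence
$$1-|b_i|\le1-|b_i|^2=\langle e_i,\nu_i\rangle^2\le C'l_i^2,\qquad 1-|a_i|\le C'l_{i-1}^2. \tag{4.2}$$
The second summand of (4.1) is $\ge0$. For the first, let $l'\le l$. If $|b|\ge|a|$, then $|a|/l\le|b|/l'$ and the product is $\ge0$. If $|a|>|b|$, the product is at least $-(|a|-|b|)|b|/l'\ge-(1-|b|)/l'\ge-C'l'$. The case $l\le l'$ is symmetric. So the first summands, and all $T_i$, are bounded below by a constant.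

**Step 2: some $T_i$ blows up.** Suppose there is a sequence with $\varphi\to0$ and $\sum T_i\le0$. Pass to a subsequence converging in $X^n$; some $l_i\to0$.

*(A) All $l_i\to0$.* In each polygon some angle $\angle(e_{i-1},e_i)$ is $\ge\pi/2n$. Otherwise every $e_j$ makes an angle $<\pi/2$ with $e_0$, so $\langle\sum l_je_j,e_0\rangle>0$, contradicting $\sum l_je_j=0$. Fix such an $i$ along a subsequence. By (4.2) $|a_i|,|b_i|\to1$, so $a_i-e_{i-1}\to0$ and $b_i-e_i\to0$. Then $\liminf(|a_i||b_i|-\langle a_i,b_i\rangle)\ge1-\cos(\pi/2n)>0$, and the second summand of (4.1) makes $T_i\to+\infty$. By Step 1 this contradicts $\sum T_i\le0$.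

*(B) Not all $l_i\to0$.* Going around the cycle there is an $i$ for which exactly one of $l_{i-1},l_i$ tends to $0$, say $l_i$; the other case is symmetric. Then $|b_i|\to1$, while $|a_i|$ tends to a number $<1$ because the limit chord is not tangent to $X$. In the first summand of (4.1) the first factor tends to a negative number and the second to $-\infty$, so $T_i\to+\infty$: the same contradiction. $\square$

**Construction 4.2.** Fix $\varepsilon\in(0,\varepsilon_0)$ and put $M=\{\varphi\ge\varepsilon\}$. On $\{0<\varphi\le\varepsilon_0\}$ neither $\nabla L$ nor $\nabla\log\varphi$ vanishes. So $M$ is a compact $D_n$-invariant manifold with smooth boundary, all critical points of $L$ lie in its interior, and $-\nabla f=\nabla L$ points strictly inward along $\partial M$. It is nonempty: $\varphi$ has a maximum on $G$, and this is a critical point of $\varphi$, so $\max\varphi>\varepsilon_0$.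

The flow of $\nabla\log\varphi/|\nabla\log\varphi|^2$ on $\{\varphi\le\varepsilon\}$ raises $\log\varphi$ at unit speed, so it pushes $\{\varphi\le\varepsilon\}$ to $\partial M$. Hence $M\subset G$ is a $D_n$-homotopy equivalence. Radial projection from an interior point is a diffeomorphism $X\to S^m$, since rays from an interior point are transverse to $X$. It induces a $D_n$-diffeomorphism $G(X,n)\cong G(S^m,n)$. So the topology of $M$, with its $D_n$-action, can be computed from $G(S^m,n)$.

Put $Y=M/\rho$, let $\pi:M\to Y$ be the double cover and $u\in H^1(Y;\mathbf F_2)$ its class. Since $\rho$ acts freely and preserves $f$, both $(M,f)$ and $(Y,f)$ are admissible. As $\pi$ is a local diffeomorphism, $\mathrm{Deg}(O)$ can be read off in $M$ or in $Y$.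

## 5. Critical point theory with isolated degenerate points

Let $(Z,f)$ be admissible.

**Proposition 5.1.** (a) If $[c,c']$ contains no critical value, the inclusion $Z^c\subset Z^{c'}$ is a homotopy equivalence. (b) If $c$ is the only critical value in $[c-\delta,c+\delta]$, then
$$H^*(Z^{c+\delta},Z^{c-\delta};k)\cong\bigoplus_{x\in\mathrm{Crit}_c}H^*_{loc}(x;k),$$
compatibly with all symmetries of $(Z,f)$.

This rests on the second deformation lemma (Chang, *Infinite Dimensional Morse Theory*, Ch. I.3). We write out the argument to see that only the semiflow is used, so the boundary does no harm.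

*Proof.* Let $W=-\nabla f/|\nabla f|^2$ off the critical points. It points inward on $\partial Z$ and decreases $f$ at unit rate. Its trajectories stay in $Z$ and depend continuously on the starting point.

(a) Following $W$ for time $s\max(f(y)-c,0)$, $0\le s\le1$, deforms $Z^{c'}$ onto $Z^c$.

(b) **Step 1: $Z^{c-\delta}$ is a strong deformation retract of $Z^c\setminus\mathrm{Crit}_c$.** A noncritical $y$ with $c-\delta\le f(y)\le c$ moves at once to levels $<c$, and there are no critical points in $f^{-1}[c-\delta,c)$. So its $W$-trajectory reaches level $c-\delta$. Follow $W$ for time $s\max(f(y)-c+\delta,0)$.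

**Step 2: $Z^c$ is a strong deformation retract of $Z^{c+\delta}$.** For $c<f(y)\le c+\delta$ and $s\in[0,1)$ let $\eta(s,y)$ be the point reached along $W$ after time $s(f(y)-c)$, so that $f(\eta(s,y))-c=(1-s)(f(y)-c)$. We claim: *for every $\kappa>0$ there is $\delta'\in(0,\delta]$ such that each $W$-arc inside $\{c<f\le c+\delta'\}$ has diameter $<\kappa$.* Take $r<\kappa/4$ such that the points of $\mathrm{Crit}_c$ are at mutual distance $\ge4r$. Let $B$ be the union of the open $r$-balls about them, and let $|\nabla f|\ge b>0$ on $f^{-1}[c,c+\delta]\setminus B$. The speed of $W$ is $1/|\nabla f|$, so the part of the arc outside $B$ has length at most $\delta'/b$. Choose $\delta'$ with $\delta'/b<\min(r,\kappa/4)$. Different balls are at distance $\ge2r$, so the arc meets at most one of them, and its diameter is at most $2r+2\delta'/b<\kappa$.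

By the claim, $\eta(s,\cdot)$ is uniformly Cauchy as $s\to1$, so $\eta$ extends continuously to $s=1$, with $f(\eta(1,y))=c$. Put $\eta(s,y)=y$ when $f(y)\le c$. If $f(y)=c$ and $y'$ is near $y$, then $\eta(s,y')$ is within $\kappa$ of $y'$ as soon as $f(y')\le c+\delta'$; so $\eta$ is continuous everywhere.

**Step 3: cohomology.** By Steps 1 and 2 both restrictions
$$H^*(Z^{c+\delta},Z^{c-\delta})\to H^*(Z^c,Z^{c-\delta})\leftarrow H^*(Z^c,Z^c\setminus\mathrm{Crit}_c)$$
are isomorphisms. Excise the complement of small disjoint neighborhoods of the points of $\mathrm{Crit}_c$. All maps are restrictions, so they commute with symmetries. $\square$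

**Proposition 5.2.** Let $V$ be a union of disjoint small open balls around the points of $\mathrm{Crit}_c$. For all small $\delta'>0$ there is $\tau$ with $\Phi_\tau(Z^{c+\delta'})\subset Z^{c-\delta'}\cup V$.

*Proof.* Let $c$ be the only critical value in $[c-\delta,c+\delta]$, let $V'$ be the union of the concentric closed balls of half the radius, $d>0$ the distance from $V'$ to the complement of $V$, and $|\nabla f|\ge b>0$ on $f^{-1}[c-\delta,c+\delta]\setminus V'$. Let $\delta'\le\min(\delta,bd/4)$ and $\tau=2\delta'/b^2+1$. Suppose $f(y)\le c+\delta'$ and $\Phi_\tau(y)\notin Z^{c-\delta'}\cup V$. Then $f$ drops by less than $2\delta'$ on $[0,\tau]$. If the trajectory meets $V'$, then after its last visit to $V'$ it travels a length $\ge d$ with $|\nabla f|\ge b$. As the drop is $\int|\nabla f|$ against arc length, it is $\ge bd\ge4\delta'$. If the trajectory does not meet $V'$, the drop is $\int|\nabla f|^2dt\ge b^2\tau>2\delta'$. Both are contradictions. $\square$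

The next proposition says how far a degenerate point can spread, and that the two extreme degrees are all-or-nothing.

**Proposition 5.3.** Let $x$ have index $\iota$ and nullity $\nu$. Then $H^*_{loc}(x;k)$ is finite dimensional and zero outside degrees $[\iota,\iota+\nu]$. If $H^d_{loc}(x;k)\ne0$ for some field $k$ and $d=\iota$ or $d=\iota+\nu$, then for every field $k'$ the group $H^*_{loc}(x;k')$ is concentrated in that degree $d$.

*Proof.* **Step 1: reduce to the degenerate directions.** By the splitting lemma and the shifting theorem (Gromoll–Meyer, Topology 8 (1969)), near $x$ we have $f=c-|y_-|^2+|y_+|^2+g(w)$ with $w\in\mathbf R^\nu$, $g(0)=0$, and $0$ an isolated critical point of $g$; moreover $H^d_{loc}(x)\cong H^{d-\iota}_{loc}(g,0)$. If $\nu=0$ we are done. Let $\nu\ge1$.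

**Step 2: globalize $g$.** Choose $r$ such that $0$ is the only critical point of $g$ in $|w|\le2r$, and interpolate: $F_1=g$ for $|w|\le r$, $F_1=|w|^2$ for $|w|\ge2r$. The critical points other than $0$ lie in $r\le|w|\le2r$. Add $\chi(w)(\langle a,w\rangle+b)$, where $\chi$ is supported in $\frac r2\le|w|\le3r$ and equals $1$ on $\frac{3r}4\le|w|\le\frac{5r}2$. For small generic $a$ (Sard) and small $b$, the critical points in the region $\chi=1$ are nondegenerate and at nonzero levels. On the transition regions $|\nabla F_1|$ is bounded below, so no critical points appear there. The result $F$ equals $g$ near $0$ and $|w|^2$ far away, and all its critical points other than $0$ are nondegenerate, hence finite in number, and at nonzero levels. On a large ball $F$ is admissible.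

**Step 3: duality.** For small $\delta$ put $C=F^{-1}[-\delta,\delta]$, a compact cobordism with $\partial_\pm C=F^{-1}(\pm\delta)$, in which $0$ is the only critical point. By Proposition 5.1, excision and Lefschetz duality,
$$H^i_{loc}(g,0)\cong H^i(F^\delta,F^{-\delta})\cong H^i(C,\partial_-C)\cong H_{\nu-i}(C,\partial_+C),$$
where $F^{\pm\delta}=\{F\le\pm\delta\}$. These are finite dimensional and vanish for $i\notin[0,\nu]$.

**Step 4: the extreme degrees.** If $i=0$ and the group is nonzero, some component of $C$ misses $\partial_-C$. The minimum of $F$ on it is not on $\partial_+C$, since just inside $\partial_+C$ the values are $<\delta$. So it is attained at an interior critical point, which is $0$: a local minimum. It is strict, because a nearby point with the same value would also be a local minimum, hence critical. Then $\{g\le0\}=\{0\}$ locally and $H^*_{loc}(g,0)=H^*(pt)$ over every field. If $i=\nu$ and the group is nonzero, then $H_0(C,\partial_+C)\ne0$, some component misses $\partial_+C$, and in the same way $0$ is a strict local maximum. Then $H^*_{loc}(g,0)=H^*(\mathbf R^\nu,\mathbf R^\nu\setminus0)$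 over every field. $\square$

The cubic of Section 2 has $\iota=0$, $\nu=3$ and degrees $1,2$: it fills the open range allowed by Proposition 5.3.

**Lemma 5.4.** (a) $c(\alpha)$ is a critical value, and some critical point $x$ at this level has $H^d_{loc}(x;k)\ne0$, $d=\deg\alpha$. (b) If $\deg\beta>0$ and $\alpha\beta\ne0$, then $c(\alpha)<c(\alpha\beta)$.

*Proof.* (a) With $c=c(\alpha)$ and small $\delta$, $\alpha|_{Z^{c-\delta}}=0\neq\alpha|_{Z^{c+\delta}}$. By Proposition 5.1(a), $c$ is a critical value. The exact sequence of the pair gives $H^d(Z^{c+\delta},Z^{c-\delta})\ne0$; use Proposition 5.1(b).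

(b) Clearly $c(\alpha\beta)\ge c(\alpha)$. Suppose both equal $c$, and take $V,\delta',\tau$ from Proposition 5.2. Then $\beta|_V=0$, since $V$ is a union of balls and $\deg\beta>0$. Also $\alpha$ vanishes on the open set $\{f<c-\delta'/2\}$. Lifting $\alpha$ and $\beta$ to relative classes shows that $\alpha\beta$ vanishes on $\{f<c-\delta'/2\}\cup V$, which contains $\Phi_\tau(Z^{c+\delta'})$. Since $\Phi_\tau|_{Z^{c+\delta'}}$ is homotopic in $Z$ to the inclusion, $\alpha\beta|_{Z^{c+\delta'}}=0$. This contradicts $c(\alpha\beta)=c$. $\square$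

## 6. Nullity at most $2m$, and odd index when the nullity is $2m$

Now we use that $f$ is a billiard length. Write $T_i=T_{x_i}X$. At a critical polygon, the Hessian of $f$ has the form
$$(Hv)_i=A_{i-1}^Tv_{i-1}+B_iv_i+A_iv_{i+1},\qquad v_i\in T_i .$$
For $|y-x|$ the mixed second derivative in directions $\xi$ (at $x$) and $\eta$ (at $y$) is $-\frac1l\langle\xi,q\eta\rangle$, where $q$ projects to the complement of the chord direction. Since $f=-L$,
$$A_i=\frac1{l_i}\,p_iq_i:\ T_{i+1}\to T_i,\qquad q_i=\text{projection to }e_i^\perp.$$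

**Lemma 6.1.** Each $A_i$ is invertible, and $\det A_i<0$ in oriented orthonormal bases, for a fixed orientation of $X$.

*Proof.* If $A_i\eta=0$, then $q_i\eta=c\nu_i$. Since $q_i\eta\perp e_i$ and $\langle\nu_i,e_i\rangle\ne0$, $c=0$. So $\eta\parallel e_i$, and $e_i\notin T_{i+1}$ gives $\eta=0$.

The formula for $A_i$ makes sense for any pair $(x,y)\in X\times X\setminus\Delta$, which is connected, so the sign of the determinant is constant. Let $x,y$ be the maximum and minimum points of $\langle\cdot,w\rangle$. Then $T_xX=T_yX=w^\perp$, and on $w^\perp$ the form $\langle\xi,\eta\rangle-\langle\xi,e\rangle\langle\eta,e\rangle$ is positive definite because $e\notin w^\perp$. So the determinant is positive if the same basis of $w^\perp$ is used on both sides. But the outward normals at $x$ and $y$ are opposite, so the two orientations of $w^\perp$ are opposite. $\square$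

**Lemma 6.2.** (i) $\nu\le2m$. (ii) If $\nu=2m$, then $\iota$ is odd.

*Proof.* (i) A kernel vector is determined by any two consecutive entries, say $(v_1,v_2)$, through $v_{i+1}=-A_i^{-1}(A_{i-1}^Tv_{i-1}+B_iv_i)$.

(ii) **Step 1: a complement of the kernel.** If $\nu=2m$, the injective maps $\ker H\to T_j\oplus T_{j+1}$ are isomorphisms. So $\bigoplus T_i=\ker H\oplus\{v_1=v_2=0\}$. Hence the restriction $H'$ of the form to $T_3\oplus\dots\oplus T_n$ is nondegenerate and $(-1)^\iota=\mathrm{sign}\det H'$. $H'$ is block tridiagonal with diagonal $B_3,\dots,B_n$ and upper off-diagonal blocks $A_3,\dots,A_{n-1}$.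

**Step 2: a triangular form.** For $w\in T_3$ let $v$ be the kernel vector with $v_2=0$, $v_3=w$. The equation at $i=2$ gives $v_{n+1}=v_1=\Gamma w$ with $\Gamma=-(A_1^T)^{-1}A_2$. Let $N$ be the block lower unitriangular matrix with first block column $w\mapsto(v_3,\dots,v_n)$ and the other columns those of the identity. The equations at $i=3,\dots,n-1$ (with $v_2=0$) say that the first block column of $H'N$ vanishes in these rows; the equation at $i=n$ says that its last entry is $-A_nv_{n+1}=-A_n\Gamma w$. So
$$H'N=\begin{pmatrix}0&U\\-A_n\Gamma&*\end{pmatrix},$$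
where $U$ (rows $3,\dots,n-1$, columns $4,\dots,n$ of $H'$) is block lower triangular with diagonal $A_3,\dots,A_{n-1}$. For $n=3$ this reads $H'=B_3=-A_3\Gamma$.

**Step 3: the sign.** Moving the last block row to the top costs $(-1)^{m\cdot m(n-3)}=1$, as $n$ is odd. Hence
$$\det H'=\det\big(A_n(A_1^T)^{-1}A_2\big)\prod_{i=3}^{n-1}\det A_i,$$
with sign $\prod_{i=1}^n\mathrm{sign}\det A_i=(-1)^n=-1$. $\square$

**Proposition 6.3.** For every critical orbit $O$ with $\mathrm{Deg}(O)\neq\emptyset$:

* (W1) $\max\mathrm{Deg}(O)-\min\mathrm{Deg}(O)\le2m-2=2\mu$.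
* (W2) If $0\in\mathrm{Deg}(O)$, then $\mathrm{Deg}(O)=\{0\}$.
* (W3) If $\max-\min=2\mu$, then $\min\mathrm{Deg}(O)$ is even.

*Proof.* If $|\mathrm{Deg}(O)|\ge2$, Proposition 5.3 excludes the degrees $\iota$ and $\iota+\nu$, so $\mathrm{Deg}(O)\subset[\iota+1,\iota+\nu-1]$ and $\max-\min\le\nu-2\le2m-2$. That is (W1). If the difference is $2\mu>0$, then $\nu=2m$ and $\min=\iota+1$, and $\iota$ is odd by Lemma 6.2: (W3). If $0\in\mathrm{Deg}(O)$, then $\iota=0$ is the extreme degree, and Proposition 5.3 gives (W2). $\square$

## 7. Rational classes on $G(S^3,n)$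

**Proposition 7.1.** Fix $p\in S^m$ and let $P_n=\{x\in G(S^m,n):x_0=p\}$. Then $H^*(P_n;k)$ has rank $1$ in degrees $j(m-1)$, $0\le j\le n-2$, and is $0$ otherwise.

*Proof.* For this induction let $n\ge2$ be any integer. Let $Q_n$ be defined by the same conditions as $P_n$, without $x_{n-1}\ne p$. It is an iterated bundle with fiber $S^m\setminus pt\cong\mathbf R^m$, so it is contractible. The map $x_{n-1}:Q_n\to S^m$ is a submersion, and for $n\ge3$, $P_n=Q_n\setminus\{x_{n-1}=p\}$, where $\{x_{n-1}=p\}\cong P_{n-1}$ is closed of codimension $m$ with trivial normal bundle. By the Thom isomorphism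
$$\tilde H^i(P_n)\cong H^{i+1}(Q_n,P_n)\cong H^{i-(m-1)}(P_{n-1}).$$
Start with $P_2\cong\mathbf R^m$. $\square$

Now let $m=3$, $p=1\in S^3$ (unit quaternions). The map $x\mapsto(x_0,(x_0^{-1}x_i)_i)$ is a diffeomorphism $G(S^3,n)\cong S^3\times P_n$. For $x\in P_n$ put $y_i=(-1)^ix_i$, $0\le i\le n$, with $x_n=x_0=p$. Then $y_0=p$, $y_n=-p$ because $n$ is odd, and $x_{i+1}\ne x_i$ says $y_{i+1}\ne-y_i$. So there is a unique minimal geodesic from $y_i$ to $y_{i+1}$. Running along it for $t\in[i,i+1]$ gives
$$ev:(P_n\times[0,n],\,P_n\times\{0,n\})\to(S^3,\{\pm p\}).$$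
Let $\sigma\in H^2(P_n;\mathbf Q)\cong H^3(P_n\times([0,n],\{0,n\});\mathbf Q)$ be the image of the generator of $H^3(S^3,\{\pm p\};\mathbf Q)=H^3(S^3;\mathbf Q)$. Pull $\sigma$ back to $M$ and let $v=x_0^*[S^3]\in H^3(M;\mathbf Q)$.

**Proposition 7.2.** Let $m=3$. Then $\sigma^j\ne0$ and $v\sigma^j\ne0$ in $H^*(M;\mathbf Q)$ for $0\le j\le n-2$. Moreover $M$ is connected, $H^1(M;\mathbf Q)=0$, $H^2(M;\mathbf Q)=\mathbf Q\sigma$ and $\dim H^*(M;\mathbf F_2)=2(n-1)$.

*Proof.* By the Künneth formula and Proposition 7.1 it remains to show $\sigma^{n-2}\ne0$ on $P_n$.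

**Step 1: restrict to a product of punctured spaces.** Let $P^\circ\subset P_n$ be the open subset where $x_1,\dots,x_{n-1}\ne p$. In stereographic coordinates $\xi_i\in\mathbf R^3$ from $p$ it is given by $\zeta_i:=\xi_{i+1}-\xi_i\ne0$, $1\le i\le n-2$, so $P^\circ\cong\mathbf R^3\times(\mathbf R^3\setminus0)^{n-2}$. With $\alpha_i$ the degree-2 generator of the $i$-th factor, $\alpha_i^2=0$, and
$$\sigma|_{P^\circ}=\sum c_i\alpha_i,\qquad\sigma^{n-2}|_{P^\circ}=(n-2)!\prod c_i\ \alpha_1\cdots\alpha_{n-2}.$$
So it suffices to show $c_i\neq0$. Up to sign, $c_i$ is the degree of the map $(S^2\times[0,n],\partial)\to(S^3,\{\pm p\})$ obtained from $ev$ on the sphere $\zeta_i=r\theta$, $\theta\in S^2$, with $\xi_1$ and the other $\zeta_j$ fixed. We may take $r>0$ small.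

**Step 2: only one edge matters.** As $r\to0$, the configurations converge uniformly in $\theta$ to one with $\xi_{i+1}=\xi_i$. All edges $y_jy_{j+1}$ with $j\ne i$ converge uniformly to fixed minimal geodesic arcs; among them are the edges $j=0$ and $j=n-1$, whose limits contain $p$ and $-p$. Choose $q$ off these arcs and with $q\ne\pm y_i$. For small $r$ only the $i$-th edge can meet $q$.

**Step 3: the $i$-th edge sweeps out $S^3$ once.** This edge starts at the fixed point $y_i$ and ends at $y_{i+1}(\theta)=h(r\theta)$, where $h$ is a local diffeomorphism with $h(0)=-y_i$. Write $y_{i+1}(\theta)=\cos s_r(\theta)\,y_i+\sin s_r(\theta)\,d_r(\theta)$ with $d_r(\theta)\in y_i^\perp$ a unit vector and $s_r(\theta)\in(0,\pi)$. Then $s_r\to\pi$ uniformly. Let $g$ be the projection of $h$ to $y_i^\perp=T_{-y_i}S^3$. Then $g(0)=0$, $Dg(0)$ is invertible, and $d_r(\theta)=g(r\theta)/|g(r\theta)|$. Since $g(r\theta)/r=\int_0^1Dg(sr\theta)\theta\,ds$ is smooth in $(r,\theta)$ up to $r=0$, $d_r$ converges in $C^1$ to $\theta\mapsto Dg(0)\theta/|Dg(0)\theta|$, a diffeomorphism of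 $S^2$. So $d_r$ is a diffeomorphism for small $r$.

In polar coordinates at $y_i$ the $i$-th edge is $(\theta,t)\mapsto(d_r(\theta),\,t\,s_r(\theta))$, $t\in[0,1]$. The point $q$ has polar radius in $(0,\pi)$. For small $r$ it is hit exactly once, at an interior time and transversally. So $c_i=\pm1$. $\square$

## 8. Mod 2 strings on the quotient $Y$

**Proposition 8.1.** For $0\le r\le K-1$ there are $z_r\in H^{2r\mu}(Y;\mathbf F_2)$ and $z'_r\in H^{2r\mu+m}(Y;\mathbf F_2)$ with $u^{m-1}z_r\ne0$ and $u^{m-1}z'_r\ne0$; moreover $z_0=1$.

*Proof.* Only the homotopy type of $Y$ and the class $u$ matter. By Construction 4.2 we may take $X=S^m$ and use $f_0=-L$ there, since Lemma 4.1 applies to $S^m$. In this proof $M$ and $Y$ belong to $S^m$.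

**Step 1: the Morse–Bott filtration.** By Lemmas 3.1 and 3.2, $f_0$ on $Y$ has critical manifolds $C_k/\rho=\mathbf PTS^m$, the projectivized tangent bundle. With $r=K-k$, their levels increase with $r$ and the index is $\lambda_r=2r\mu$. Let $Y_r$ be the sublevel just above the $r$-th level, $Y_{-1}=\emptyset$. Then $Y_0\subset\dots\subset Y_{K-1}\simeq Y$, and Morse–Bott theory gives
$$H^*(Y_r,Y_{r-1};\mathbf F_2)=\tau_r\cdot H^*(\mathbf PTS^m;\mathbf F_2),\qquad\deg\tau_r=\lambda_r,$$
with $\tau_r$ the Thom class of the negative bundle. The identification comes from restriction to (disc bundle, sphere bundle), so it is linear over $\mathbf F_2[u]$.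

The double cover $\pi$ restricts to $T_1S^m\to\mathbf PTS^m$, so $u$ restricts to the tautological class. Since $TS^m$ is stably trivial, its Stiefel–Whitney class is $1$. By the projective bundle theorem, $H^*(\mathbf PTS^m;\mathbf F_2)$ has basis $u^j,\ u^js$, $0\le j\le m-1$, with $s\in H^m$ pulled back from $S^m$ and $u^m=0$. So $H^*(Y_r,Y_{r-1})$ is generated over $\mathbf F_2[u]$ by $\tau_r$ and $\tau_rs$.

**Step 2: all connecting maps $\delta:H^*(Y_{r-1})\to H^{*+1}(Y_r,Y_{r-1})$ vanish.** Induct on $r\ge1$. If the earlier ones vanish, then for $q\le r-1$ the sequences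
$$0\to H^*(Y_q,Y_{q-1})\to H^*(Y_q)\to H^*(Y_{q-1})\to0$$
are exact and $\mathbf F_2[u]$-linear, and $H^*(Y_{r-1})\to H^*(Y_q)$ is onto. Then $H^*(Y_{r-1})$ is generated over $\mathbf F_2[u]$ by lifts of the images of $\tau_q,\tau_qs$ in $H^*(Y_q)$, $q\le r-1$: given a class, subtract combinations of lifts to kill successively its restrictions to $Y_0,\dots,Y_{r-1}$. These generators have degree at most $\lambda_{r-1}+m=\lambda_r+2-m$. The map $\delta$ is $\mathbf F_2[u]$-linear, raises degree by $1$, and its target is zero below degree $\lambda_r$.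

If $m\ge4$, then $\lambda_r+3-m<\lambda_r$, so $\delta$ kills all generators. If $m=3$, the only possible exception is $\delta(\text{lift of }\tau_{r-1}s)=\tau_r$. Pull this back to the filtration $M_r=\pi^{-1}(Y_r)$ of $M$. There $\pi^*\tau_r$ is the Thom class over $T_1S^3$. It is nonzero and would lie in the image of a connecting map for $M$. But
$$\dim H^*(M_r)=\dim H^*(M_{r-1})+\dim H^*(M_r,M_{r-1})-2\,\mathrm{rank}\,\delta_r^M,$$
and $\dim H^*(M;\mathbf F_2)=2(n-1)=4K=\sum_r\dim H^*(T_1S^3;\mathbf F_2)$, by Proposition 7.2 and $T_1S^3\cong S^3\times S^2$. So all $\delta^M_r$ vanish, a contradiction.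

**Step 3: lift.** Hence $H^*(Y)\to H^*(Y_r)$ is onto and $H^*(Y_r,Y_{r-1})\to H^*(Y_r)$ is injective. Let $z_r,z_r'$ lift the images of $\tau_r,\tau_rs$. Then $u^{m-1}z_r$ and $u^{m-1}z_r'$ restrict on $Y_r$ to the images of $u^{m-1}\tau_r\ne0$ and $u^{m-1}\tau_rs\neq0$. For $r=0$, $\tau_0=1$ and we take $z_0=1$. $\square$

**Definition 8.2 (strings).** For general $X$ and $f=-L$, put $S_r=\{u^jz_r\}_{0\le j\le m-1}$ and $S'_r=\{u^jz'_r\}_{0\le j\le m-1}$, $0\le r\le K-1$. Their degrees fill the intervals
$$S_r:\ [2r\mu,\ (2r+1)\mu],\qquad S_r':\ [(2r+1)\mu+1,\ (2r+2)\mu+1]. \tag{8.1}$$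
Order them as $\Sigma_{2r}=S_r$, $\Sigma_{2r+1}=S'_r$.

*Example.* For $m=3$, $n=5$: $S_0$ has degrees $0,1,2$; $S'_0$ has $3,4,5$; $S_1$ has $4,5,6$; $S'_1$ has $7,8,9$.

All string elements are nonzero. To each string element $\alpha$ assign, by Lemma 5.4(a) in $Y$, one critical orbit $O(\alpha)$ at level $c(\alpha)$ with $\deg\alpha\in\mathrm{Deg}(O(\alpha))$. We say that $O(\alpha)$ *serves* $\alpha$.

**Lemma 8.3.** (∗) Each orbit serves at most one element of each string. (∗∗) An orbit does not serve elements of both $\Sigma_q$ and $\Sigma_{q'}$ if $q'\ge q+4$, nor of both $S_r$ and $S'_{r+1}$.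

*Proof.* By Lemma 5.4(b), applied to multiplication by powers of $u$, the levels $c(u^jz)$ increase strictly in $j$, and an orbit lies on one level: (∗). By (8.1) the gap from the last degree of $\Sigma_q$ to the first degree of $\Sigma_{q+4}$ is $3\mu$, and the first degrees increase with the index. The gap from $S_r$ to $S'_{r+1}$ is $(2r+3)\mu+1-(2r+1)\mu=2\mu+1$. Both exceed $2\mu$, so (W1) gives (∗∗). $\square$

## 9. Two direct counts: distinct degrees, and chains of cup products

**Distinct degrees.** Suppose all critical points are nondegenerate. Then each $\mathrm{Deg}(O)$ is a single number. By Lemma 5.4(a) every $d$ with $H^d(Y;\mathbf F_2)\neq0$ lies in some $\mathrm{Deg}(O)$, and by (8.1) all $d$ from $0$ to $2K\mu+1$ occur. So $T\ge2K\mu+2=(n-1)(m-1)+2$, which exceeds $n+m-2$ by $(n-2)(m-2)+1$. The argument stops at a degenerate orbit: the cubic in Section 2 shows that an isolated degenerate point can carry several degrees, so one orbit might serve several of these classes. Perturbing $X$ does not repair this, since one orbit of $X$ may split into several orbits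 of the perturbed table.

**Chains.** Lemma 5.4(b) does not need nondegeneracy: a nonzero product of $\ell$ classes of positive degree gives $\ell+1$ critical levels. For $n=3$ this settles the matter. In $Y$,
$$c(1)<c(u)<\dots<c(u^{m-1})<c(u^{m-1}z'_0)$$
are $m+1=n+m-2$ distinct critical values. **This proves Theorem A for $n=3$.**

For larger $n$, look for chains in $M$. The space $G(S^m,n)$ is a bundle over $S^m$ with fiber $P_n$, so by Proposition 7.1 the cohomology of $M$ sits in degrees $j(m-1)$ and $j(m-1)+m$, $0\le j\le n-2$. The lowest positive degree is at least $m-1$ and the top degree at most $(n-2)(m-1)+m=(n-1)(m-1)+1$. So a nonzero product has at most $n-1$ positive-degree factors: chains in $M$ never show more than $n$ levels, while $n+m-2\geq n+1$ are wanted. For $m=3$ the chain $1,\sigma,\dots,\sigma^{n-2},v\sigma^{n-2}$ reaches $n$: exactly one short. In $Y$, a string gives $m$ levels, but nothing proved above compares the levels of different strings.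

The way past both obstacles is to use all $2K$ strings at once and to bound how much *one* orbit can serve. By (∗) it serves at most one element per string. By (∗∗), which comes from the nullity bound $\nu\le2m$, it serves at most four strings. There are $2Km$ string elements, so $T\ge2Km/4=m(n-1)/4$. For $m=4$ this is $n-1$, still $3$ below $n+2$. But the strings at the two ends of the list have neighbors on one side only, so their elements can be given more weight.

## 10. A weighted count: the first bound of Theorem B, and Theorem A for $m\ge4$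

Let $n\ge5$, so $K\ge2$, and $m\ge3$. If each string element gets a weight and every orbit serves total weight at most $1$, then $T$ is at least the sum of all weights.

**Step 1: the weights.** Give weight $1$ to $1\in S_0$; $\frac12$ to the other elements of $S_0$; $\frac12$ to each element of $S'_{K-1}$; $\frac14$ to all other string elements.

**Step 2: each orbit serves total weight at most $1$.** No orbit serves elements of both $S_0=\Sigma_0$ and $S'_{K-1}=\Sigma_{2K-1}$: for $K=2$ this is the second part of (∗∗), and for $K\ge3$ the first.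

* If the orbit serves $1$, then $\mathrm{Deg}=\{0\}$ by (W2), and $1$ is the only string element of degree $0$. Weight $1$.
* If it serves another element of $S_0$, by (∗∗) it can further serve only $\Sigma_1=S_0'$ and $\Sigma_2=S_1$, whose elements have weight $\frac14$ as $K\ge2$. Weight at most $\frac12+\frac14+\frac14$.
* If it serves an element of $S'_{K-1}$, by (∗∗) it can further serve only $S'_{K-2}$ and $S_{K-1}$. Weight at most $\frac12+\frac14+\frac14$.
* Otherwise, by (∗∗) and (∗), it serves elements of at most four strings, one in each, of weight $\frac14$.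

**Step 3: the sum.**
$$T\ge1+\tfrac{m-1}2+\tfrac m2+(2K-2)\tfrac m4=\tfrac{m(n-1)}4+\tfrac{m+1}2 .$$
This is the first bound of Theorem B.

**Step 4: Theorem A for $m\ge4$, $n\ge5$.** Since $n-1\ge4$,
$$\tfrac{m(n-1)}4+\tfrac{m+1}2-(n+m-3)=\tfrac{(n-1)(m-4)}4-\tfrac{m-5}2\ge(m-4)-\tfrac{m-5}2=\tfrac{m-3}2>0 .$$
So $T>n+m-3$, that is, $T\ge n+m-2$.

## 11. The missing orbit for $m=3$: $T\ge n+1$ by a $\rho$-eigenspace count

Let $m=3$ and $n\ge5$. The chain in $M$ is one short. We assume that nothing more is there; then every level and degree is pinned down so tightly that the involution $\rho$ gives a contradiction. The mechanism: $\rho$ acts freely on critical points, so each relative group of the filtration has equally large $+1$ and $-1$ eigenspaces, whereas $H^0(M;\mathbf Q)=\mathbf Q$ has only a $+$ part.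

**Step 1: the levels.** Work in $M$ with $\mathbf Q$-coefficients. By Lemma 5.4(b) and Proposition 7.2,
$$c(1)<c(\sigma)<\dots<c(\sigma^{n-2})<c(v\sigma^{n-2}),$$
so there are at least $n$ critical values. **Suppose $T\le n$.** Then there are exactly $n$ critical values $c_0<\dots<c_{n-1}$, each carried by a single orbit $O_j$, with $c(\sigma^j)=c_j$ for $j\le n-2$ and $c(v\sigma^{n-2})=c_{n-1}$. In
$$c_j=c(\sigma^j)<c(v\sigma^j)<c(v\sigma^{j+1})<\dots<c(v\sigma^{n-2})=c_{n-1}$$
the $n-1-j$ values after $c_j$ are distinct critical values above $c_j$, so they exhaust these, and $c(v\sigma^j)=c_{j+1}$. Lemma 5.4(a), applied to $\sigma^j$ and $v\sigma^{j-1}$ at level $c_j$, gives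
$$2j,\ 2j+1\in\mathrm{Deg}(O_j)\quad(1\le j\le n-2),\qquad2n-1\in\mathrm{Deg}(O_{n-1}). \tag{11.1}$$

**Step 2: lower bounds on the degrees.** Here $2\mu=4$. Let $1\le j\le n-2$. By (W1) and (11.1), $\min\mathrm{Deg}(O_j)\ge2j-3$. Equality would give $\max-\min=4$ with odd minimum, contradicting (W3). So $\min\mathrm{Deg}(O_j)\ge2j-2$. Also $0\notin\mathrm{Deg}(O_j)$ by (W2). Further $\min\mathrm{Deg}(O_{n-1})\ge2n-5\ge5$. Hence
$$\min\mathrm{Deg}(O_1)\ge1,\quad\min\mathrm{Deg}(O_2)\ge2,\quad\min\mathrm{Deg}(O_j)\ge4\ (3\le j\le n-1). \tag{11.2}$$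
The minimum of $f$ is not on $\partial M$, so it is attained at critical points, at level $c_0$. Thus $O_0$ consists of isolated, hence strict, global minima, and $\mathrm{Deg}(O_0)=\{0\}$.

**Step 3: the eigenspaces.** Put $M_j=M^{c_j+\delta}$ with $\delta$ small; $M_{n-1}\simeq M$. By (11.2), Proposition 5.1 and the exact sequences of triples,
$$H^d(M,M_1)=0\ \text{ for }d\le1,\qquad H^d(M,M_2)=0\ \text{ for }d\le3. \tag{11.3}$$
Let $\pm$ denote the $\rho$-eigenspaces. In $H^*(M_j,M_{j-1})=\bigoplus_{x\in O_j}H^*_{loc}(x)$ the involution $\rho$ permutes the summands and fixes none. So its $\pm$ parts have equal dimensions, finite by Proposition 5.3. The same holds for $H^0(M_0)=\mathbf Q^{O_0}$, and $H^1(M_0)=0$. Set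
$$n_0=\dim H^0(M_0)^\pm,\quad h=\dim H^1(M_1,M_0)^\pm,\quad g=\dim H^2(M_2,M_1)^\pm .$$

**Step 4: the imbalance enters $H^1(M_1)$.** We have $H^0(M_1,M_0)=0$ since $0\notin\mathrm{Deg}(O_1)$, and $H^0(M_1)=H^0(M)=\mathbf Q$ by (11.3), with trivial $\rho$-action. The exact sequence
$$0\to H^0(M_1)\to H^0(M_0)\to H^1(M_1,M_0)\to H^1(M_1)\to0$$
gives
$$\dim H^1(M_1)^+=h-n_0+1,\qquad\dim H^1(M_1)^-=h-n_0. \tag{11.4}$$

**Step 5: it cannot leave.** By (11.3) and Proposition 7.2, $H^1(M_2)=H^1(M)=0$ and $H^2(M_2)=H^2(M)=\mathbf Q\sigma$. Since $c(\sigma)=c_1$, we have $\sigma|_{M_1}\ne0$, so $H^2(M_2)\to H^2(M_1)$ is injective. In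
$$0=H^1(M_2)\to H^1(M_1)\to H^2(M_2,M_1)\to H^2(M_2)\hookrightarrow H^2(M_1)$$
the third arrow is therefore zero, and $H^1(M_1)^\pm\cong H^2(M_2,M_1)^\pm$. By (11.4), $h-n_0+1=g=h-n_0$, a contradiction. So $T\ge n+1=n+m-2$.

With Section 9 ($n=3$) and Section 10 ($m\ge4$, $n\ge5$), this proves **Theorem A**. $\blacksquare$

The parity statement (W3) was needed in Step 2: without it $O_2$ could contain degree $1$ and $O_3$ degree $3$, and (11.3) would fail to follow.

## 12. Parity in the weights: the second bound of Theorem B

Section 10 used only (W1) and (W2). Using (W3) as well, we can reduce four strings per orbit to three, at the price of giving some elements weight $0$. Let $n\ge5$, so $K\ge2$, and $m\ge3$.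

**Step 1: the weights.**

* $S_0$: $1$ in degree $0$, $\frac23$ in degree $1$, $\frac13$ for the rest.
* $S_r$, $r\ge1$: $0$ for the first element (degree $2r\mu$), $\frac13$ for the others.
* $S'_r$: $\frac13$ for all elements, except $\frac23$ for the last element of $S'_{K-1}$ (degree $2K\mu+1$).

**Step 2: each orbit serves total weight at most $1$.**

(a) If it serves $1$, it serves nothing else, by (W2).

(b) *An orbit serves positive-weight elements of at most three strings.* By (∗∗) four strings would have to be consecutive, and not of the form $S_r,S'_r,S_{r+1},S'_{r+1}$. So they are $S'_r,S_{r+1},S'_{r+1},S_{r+2}$. The degree served in $S_r'$ is $\le(2r+2)\mu+1$, and a positive-weight element of $S_{r+2}$ has degree $\ge(2r+4)\mu+1$. By (W1) both are equalities, and $\min\mathrm{Deg}=(2r+2)\mu+1$ is odd with $\max-\min=2\mu$, contradicting (W3). So by (∗) the weight is at most $1$ unless an element of weight $1$ or $\frac23$ is served.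

(c) *The degree-$1$ element of $S_0$ is served.* Then $\min\mathrm{Deg}=1$ by (W2). A positive-weight element of $S_1$ has degree $\ge2\mu+1$; serving it would force $\max-\min=2\mu$ with odd minimum, excluded by (W3). Strings after $S_1$ are excluded by (∗∗). So only $S_0$ and $S'_0$ contribute. Since $K\ge2$, elements of $S_0'$ have weight $\frac13$, and the total is at most $\frac23+\frac13$.

(d) *The last element of $S'_{K-1}$ is served.* Its degree is $2K\mu+1$. An element of $S'_{K-2}$ has degree $\le(2K-2)\mu+1$; serving it would force $\max-\min=2\mu$ with odd minimum, excluded by (W3). The other strings before $S_{K-1}$ are excluded by (∗∗). So only $S'_{K-1}$ and $S_{K-1}$ contribute. Since $K-1\ge1$, elements of $S_{K-1}$ have weight at most $\frac13$, and the total is at most $\frac23+\frac13$.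

Cases (c) and (d) do not occur together, since no orbit serves both $S_0$ and $S'_{K-1}$.

**Step 3: the sum.** $S_0$ contributes $1+\frac23+\frac{m-2}3=\frac{m+3}3$, the strings $S_r$ with $r\ge1$ contribute $(K-1)\frac{m-1}3$, and the $S'_r$ contribute $\frac{Km}3+\frac13$. Hence
$$T\ge\tfrac{m+3}3+(K-1)\tfrac{m-1}3+\tfrac{Km}3+\tfrac13=\tfrac{K(2m-1)+5}3=\tfrac{(2m-1)(n-1)}6+\tfrac53 .$$
Together with Section 10 this proves **Theorem B**. $\blacksquare$
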